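# Projecting a holomorphic curve from a random centre: the stable rank of the Nevanlinna class

## 1. The ratio $d_A$ and the bound we want for it

Let $\mathbb D$ be the unit disc and let $F=(f_1,\dots,f_m):\mathbb D\to\mathbb C^m$ be holomorphic, without zeros, with $|F|\le 1$ (all norms on $\mathbb C^m$ are Euclidean). Let $A$ be a complex $k\times m$ matrix of rank $k$, and let $P_A$ be the orthogonal projection of $\mathbb C^m$ onto $(\ker A)^\perp$. The object of this lecture is
$$d_A(z)=\frac{|P_AF(z)|}{|F(z)|}\in[0,1].$$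
It is the distance from the unit vector $F(z)/|F(z)|$ to $\ker A$, that is, the sine of the angle between the line $\mathbb CF(z)$ and $\ker A$. In projective language, $z\mapsto[F(z)]$ is a curve in $\mathbb P^{m-1}$, the map $A$ projects it from the centre $\mathbb P(\ker A)$, and $d_A(z)$ says how close the curve comes to the centre at time $z$.

If $\sigma>0$ is the smallest singular value of $A$, then, since $AF=A(P_AF)$ and $P_AF\in(\ker A)^\perp$,
$$|AF|\ge\sigma|P_AF|=\sigma\, d_A\,|F|. \tag{1}$$
So a lower bound for $F$ passes to $AF$ as soon as $d_A$ is bounded below. The lower bounds that matter today are of the form $e^{-H}$ with $H\ge0$ harmonic. We shall prove that if $k\ge 2$ and $|F|\ge e^{-H}$, then for almost every $A$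
$$\log\frac1{d_A}\le\text{(a positive harmonic function depending on }A).$$

The use of this bound is algebraic: it computes the stable rank of the Nevanlinna class.

## 2. Unimodular tuples in $\mathcal N$ and $\mathcal N^+$, and the theorems

**Definition (Nevanlinna class).** $\mathcal N$ is the algebra of holomorphic functions $f$ on $\mathbb D$ with
$$\sup_{0<r<1}\int_0^{2\pi}\log^+|f(re^{it})|\,\frac{dt}{2\pi}<\infty .$$

**Definition (Smirnov class).** $\mathcal N^+$ is the algebra of quotients $a/b$ with $a,b\in H^\infty$ and $b$ outer.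

**Definition (positive harmonic, quasi-bounded).** "Positive harmonic" means harmonic on $\mathbb D$ and $\ge0$. A positive harmonic function is *quasi-bounded* if it is the Poisson integral of an $L^1(\partial\mathbb D)$ function.

Write $P_\xi(z)=\frac{1-|z|^2}{|\xi-z|^2}$ for the Poisson kernel. We use these textbook facts.

- Every positive harmonic $H$ is $\int P_\xi\,d\mu(\xi)$ for a unique finite positive measure $\mu$ on $\partial\mathbb D$. It is quasi-bounded exactly when $\mu$ is absolutely continuous. If $0\le h\le K$ are harmonic, then $K-h$ is positive harmonic, so the measure of $h$ is at most that of $K$. Hence $h$ is quasi-bounded if $K$ is.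
- $f\in\mathcal N$ if and only if $f=a/b$ with $a,b\in H^\infty$ and $b$ zero-free, and then $\log^+|f|$ has a positive harmonic majorant.
- If $b\in H^\infty$ is zero-free and $|b|\le1$, then $-\log|b|$ is positive harmonic, and $b$ is outer if and only if $-\log|b|$ is quasi-bounded. In particular a zero-free $b\in H^\infty$ is a unit of $\mathcal N$, and an outer $b\in H^\infty$ is a unit of $\mathcal N^+$.
- If $f\in\mathcal N^+$, write $f=a/b$ with $|a|,|b|\le1$ and $b$ outer. Then $\log^+|f|\le-\log|b|$, so $\log^+|f|$ has a quasi-bounded majorant.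

*Example.* Let $S(z)=\exp\left(-\frac{1+z}{1-z}\right)$. Since $\operatorname{Re}\frac{1+z}{1-z}=P_1(z)\ge 0$, $S$ is bounded and zero-free, so it is a unit of $\mathcal N$. The positive harmonic function $P_1$ has measure $\delta_1$ and is not quasi-bounded. If $1/S$ were in $\mathcal N^+$, then $P_1=\log^+|1/S|$ would have a quasi-bounded majorant and would be quasi-bounded. So $S$ is not a unit of $\mathcal N^+$.

**Definition (unimodular, reducible, stable rank).** In a unitary commutative ring $\mathcal A$, a tuple $(f_1,\dots,f_n)$ is *unimodular* if it lies in no proper ideal, i.e. if $\sum a_jf_j=1$ for some $a_j\in\mathcal A$. A unimodular $(n+1)$-tuple is *reducible* if there are $h_1,\dots,h_n\in\mathcal A$ such that $(f_1+h_1f_{n+1},\dots,f_n+h_nf_{n+1})$ is unimodular. The *stable rank* of $\mathcal A$ is the smallest $n\ge1$ such that every unimodular $(n+1)$-tuple is reducible, and $\infty$ if there is none.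

*Example.* The pair $(z,1-z)$ is unimodular in any of our algebras, since $z+(1-z)=1$. It is reducible: $h=1$ gives $f_1+hf_2=1$, a unit.

By Treil's theorem, the stable rank of $H^\infty(\mathbb D)$ is $1$. The question of the stable rank of $\mathcal N$ is taken from Xavier Massaneda and Pascal J. Thomas, "From $H^\infty$ to N. Pointwise properties and algebraic structure in the Nevanlinna class", arXiv:1911.01713 (2019). It comes with the known fact that the stable rank is at least $2$. We shall prove that lower bound again in Section 9, in a form that also covers $\mathcal N^+$.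

**Theorem 1.** The stable rank of $\mathcal N$ is $2$. Moreover, if $n\ge2$ and $(f_1,\dots,f_{n+1})\in\mathcal N^{n+1}$ is unimodular, then for Lebesgue-a.e. $c\in\mathbb C^n$ the tuple $(f_1+c_1f_{n+1},\dots,f_n+c_nf_{n+1})$ is unimodular. So $h_1,\dots,h_n$ can be taken constant.

**Theorem 2.** Let $\mathcal A$ be $\mathcal N$ or $\mathcal N^+$, let $2\le k\le m$, and let $f=(f_1,\dots,f_m)^T\in\mathcal A^m$ be unimodular. Then for a.e. complex $k\times m$ matrix $A$, the $k$-tuple $Af$ is unimodular in $\mathcal A$. For $k=1$ this fails: there are $f_1,f_2\in H^\infty$, unimodular in $\mathcal N^+$, such that $f_1+hf_2$ is not a unit of $\mathcal N$ for any $h\in\mathcal N$. In particular $\mathcal N^+$ also has stable rank exactly $2$.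

**Theorem 2 implies Theorem 1 and the statement on $\mathcal N^+$.** Take $k=n\ge2$ and $m=n+1$. For almost every $A$ we can write $A=(A_1\,|\,A_2)$ with $A_1\in GL_n(\mathbb C)$ and $A_2\in\mathbb C^n$. Multiplying a tuple by an invertible constant matrix does not change the ideal it generates, so $Af$ is unimodular if and only if $A_1^{-1}Af=(I\,|\,C)f$ is, where $C=A_1^{-1}A_2\in\mathbb C^n$. The entries of $(I\,|\,C)f$ are exactly $f_j+C_jf_{n+1}$. Let $\mathrm{Bad}\subset\mathbb C^n$ be the set of $C$ for which this tuple is not unimodular. The map $A\mapsto(A_1,C)$ is a diffeomorphism of $\{\det A_1\ne0\}$ onto $GL_n(\mathbb C)\times\mathbb C^n$, so it preserves null sets, and it maps the set of bad $A$ to $GL_n(\mathbb C)\times\mathrm{Bad}$. By Theorem 2 this set lies in a measurable null set. By Fubini, almost every slice $\{A_1\}\times\mathbb C^n$ meets that null set in a null set, and the slice contains $\mathrm{Bad}$. So $\mathrm{Bad}$ is null. With $n=2$, every unimodular triple is reducible, in $\mathcal N$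 and in $\mathcal N^+$, so both stable ranks are at most $2$. The case $k=1$ shows that neither is $1$: if $f_1+hf_2$ is not a unit of $\mathcal N$, it is certainly not a unit of $\mathcal N^+$. $\square$

## 3. Unimodularity is a lower bound by $e^{-H}$

This section turns the algebra into an inequality.

**Reduction to bounded functions.** Let $f\in\mathcal A^m$ be unimodular. Write $f_j=a_j/b_j$ with $a_j,b_j\in H^\infty$ and $b_j$ zero-free (outer if $\mathcal A=\mathcal N^+$). Then $b=\prod b_j$ is a unit of $\mathcal A$, the tuple $bf$ has entries in $H^\infty$, and $f$ (resp. $Af$) is unimodular if and only if $bf$ (resp. $A(bf)$) is. Multiplying by a small positive constant, we may also assume $|F|\le1$, where $F=bf$ after scaling.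

**Proposition 3.** Let $F\in(H^\infty)^m$. Then $F$ is unimodular in $\mathcal N$ (resp. $\mathcal N^+$) if and only if $|F|\ge e^{-H}$ for some positive harmonic (resp. quasi-bounded) $H$.

*Proof.* Suppose $\sum a_jf_j=1$ with $a_j\in\mathcal A$. Each $\log^+|a_j|$ has a positive harmonic (resp. quasi-bounded) majorant $H_j$. From
$$1\le\max_j|a_j|\sum_j|f_j|\le e^{\sum_j H_j}\, m\,|F|$$
we get $|F|\ge e^{-\sum_j H_j-\log m}$.

Conversely let $|F|\ge e^{-H}$. Put $E=\exp(-(H+i\widetilde H))$, where $\widetilde H$ is a harmonic conjugate of $H$. Then $|E|=e^{-H}\le1$ and $E$ is zero-free, so $E$ is a unit of $\mathcal N$. If $H$ is quasi-bounded, $E$ is outer, hence a unit of $\mathcal N^+$. Moreover $|E|\le|F|\le\sum|f_j|$. Wolff's theorem (Garnett, *Bounded Analytic Functions*, Thm VIII.2.3) says that if $g,f_1,\dots,f_m\in H^\infty$ and $|g|\le\sum|f_j|$ on $\mathbb D$, then $g^3=\sum g_jf_j$ with $g_j\in H^\infty$. Apply it to $g=E$ and divide by the unit $E^3$. $\square$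

## 4. Counting dimensions on a polynomial curve

Before the general proof, take the triple $(f_1,f_2,f_3)=(z,z^2,1-z)$. It is unimodular because $f_1+f_3=1$. For which constants $c=(c_1,c_2)$ is
$$(p_1,p_2)=\big(z+c_1(1-z),\;z^2+c_2(1-z)\big)$$
unimodular in $\mathcal N$? If $p_1,p_2$ share a zero $w\in\mathbb D$, it is not. If they share none, their greatest common divisor $g$ (note $p_1\not\equiv0$) is a polynomial without zeros in $\mathbb D$. It is bounded on $\mathbb D$ and zero-free, hence a unit of $\mathcal N$, and $\alpha p_1+\beta p_2=g$ with polynomials $\alpha,\beta$, so the pair is unimodular. Hence the bad set is exactly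
$$\left\{\left(\frac{-w}{1-w},\frac{-w^2}{1-w}\right):w\in\mathbb D\right\}\subset\mathbb C^2,$$
a complex curve in $\mathbb C^2$, and thus null. For instance $c=(0,0)$ is bad ($w=0$).

Do the same for the pair $(z,1-z)$. Now $z+c(1-z)$ has a zero in $\mathbb D$ if and only if $c=\frac{w}{w-1}$ with $w\in\mathbb D$, i.e. $|c|<|c-1|$, i.e. $\operatorname{Re}c<\frac12$. The bad set is a half-plane. One complex parameter $w$ of bad points is negligible against two free constants, but not against one. This is the first place where $k\ge2$ enters.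

For polynomials, avoiding common zeros was enough. In general we need the quantitative bound of Proposition 3, uniformly up to the circle.

## 5. The law of $d_A(z)$ at one point, and what a union bound cannot do

Let $2\le k<m$. Let $A$ be a random $k\times m$ matrix with i.i.d. standard complex Gaussian entries, so that "almost surely" means "for Lebesgue-a.e. $A$". Almost surely $\operatorname{rank}A=k$.

**The law at a fixed $z$.** For unitary $U$, the matrix $AU$ has the same law as $A$. Moreover $\ker(AU)=U^{*}\ker A$, so $P_{AU}=U^*P_AU$ and $|P_{AU}e|=|P_AUe|$. Fix a unit vector $e$, and choose $U$ Haar-distributed and independent of $A$. Then $|P_Ae|^2$ has the same law as $|P_Ae'|^2$ with $e'=Ue$ uniform on the unit sphere and independent of $A$. Conditionally on $A$, rotating the range of $P_A$ to a coordinate subspace shows that this is the law of $|P_0e'|^2$, with $P_0$ a fixed coordinate projection of rank $k$. That law is $\mathrm{Beta}(k,m-k)$: its density on $(0,1)$ is proportional to $x^{k-1}(1-x)^{m-k-1}$.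 Hence $d_A(z)^2$ has this law for every $z$. Since $k\ge2$, for every $z$
$$\mathbb E\,d_A(z)^{-3}=C_1<\infty,\qquad \mathbb E\,\log^2\frac1{d_A(z)}=C_2<\infty, \tag{2}$$
with $C_1,C_2$ independent of $z$. (With $x=d_A(z)^2$ and $k=2$, the first integrand near $0$ is comparable to $x^{-3/2}x=x^{-1/2}$; larger $k$ is better.)

**A union bound with a fixed majorant.** One would first try this: choose a positive harmonic $H_0$, bound the probability that $d_A<e^{-H_0}$ near each point of a hyperbolic net, and sum. The sum always diverges. Consider the $2^n$ points $z_{n,j}=(1-2^{-n})e^{2\pi ij/2^n}$. The Beta law gives $\mathbb P(d_A(z)<\varepsilon)\ge c\,\varepsilon^{2k}$ for $0<\varepsilon\le1$, with $c=c(k,m)>0$. If $w$ is on the same circle as $z=z_{n,j}$, within angle $\pi2^{-n}$, then $|1-\bar wz|\le(1-|w|^2)+|z-w|\le(2+\pi)2^{-n}$, so the pseudohyperbolic distance $\rho$ satisfies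
$$1-\rho(z,w)^2=\frac{(1-|z|^2)(1-|w|^2)}{|1-\bar wz|^2}\ge(2+\pi)^{-2}.$$
By Harnack $H_0(z_{n,j})\le C\,H_0(w)$ with an absolute $C$. Averaging over $w$ in the arc and then over $j$, we find that the average of $H_0(z_{n,j})$ over $j$ is at most $C\,H_0(0)$. By Jensen's inequality
$$\sum_j\mathbb P\big(d_A(z_{n,j})<e^{-H_0(z_{n,j})}\big)\ge c\sum_je^{-2kH_0(z_{n,j})}\ge c\,2^n e^{-2kC H_0(0)}\to\infty .$$
So Borel–Cantelli cannot be applied with any $H_0$ fixed in advance. The majorant must be allowed to depend on $A$.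

**Averages for a given $A$.** There is a natural $A$-dependent majorant: $-\log|P_AF|$ is positive and superharmonic, and potential theory will bound its *means* over circles $|w-z|=(1-|z|)/2$ by a positive harmonic function (Lemma 5). But means do not control the centre; for a superharmonic function the centre value is the larger one. Take $0<\varepsilon\le1$, $F=\frac12(z,\varepsilon,1)$ and $PF=\frac12(z,\varepsilon,0)$, so $|F|\le1$. On $|z|=\frac12$ we have $d\ge\frac{1/2}{\sqrt{1/4+1+1}}=\frac13$, so the mean of $\log\frac1d$ there is at most $\log3$, whereas $\log\frac1{d(0)}\ge\log\frac1\varepsilon$. A small mean is compatible with a very deep, narrow well.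

**What detects a well.** A well of $d$ forces the function $\psi=d^{-1/2}$ to climb from a moderate value on most of a large circle to a huge value on a small circle, and this costs Dirichlet energy: a capacity estimate. The total weighted energy of $\psi$ is controlled *on average over $A$* by (2). So we shall combine three things: a mean bound on the large circle, a finite energy, and the observation that a well of depth $s$ has radius at least about $s|F(z)|(1-|z|)$.

The choice of $\psi$ shows again why $k\ge2$. In Section 7 we shall find $|\nabla\log d|\le\tau/d$, where $\tau$ does not depend on $A$. So for $\psi=d^{-p}$, $p>0$, we have $|\nabla\psi|^2\le p^2d^{-2p-2}\tau^2$, and $\mathbb E\,d^{-2p-2}$ is finite if and only if $\int_0 x^{-p-1}x^{k-1}dx<\infty$, i.e. $p<k-1$. For $k=1$ no $p>0$ is allowed. The exponent $p=\frac12$ is allowed for all $k\ge2$.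

## 6. Harmonic majorants built from Poisson kernels

This section produces the positive harmonic functions used later: one dominating local integrals, one dominating circular means of a superharmonic function.

For $z\in\mathbb D$ put $\ell=1-|z|$ and $D_z=\{|\zeta-z|<\ell/2\}$. Put $\zeta^*=\zeta/|\zeta|$ for $\zeta\ne0$, and $0^*=1$, so that $|\zeta^*-\zeta|=1-|\zeta|$ always.

**Lemma 4.**

(a) If $\zeta\in D_z$, then $P_{\zeta^*}(z)(1-|\zeta|^2)\ge\frac18$.

(b) Let $G(z,\zeta)=\log\left|\frac{1-\bar\zeta z}{z-\zeta}\right|$, and let $M(z,\zeta)$ be the mean of $G(\cdot,\zeta)$ over the circle $|w-z|=R:=\ell/2$. Then $M(z,\zeta)\le16\,P_{\zeta^*}(z)(1-|\zeta|^2)$.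

(c) If $\nu\ge0$ has a density with respect to area measure and $\int(1-|\zeta|^2)\,d\nu<\infty$, then $\int P_{\zeta^*}(z)(1-|\zeta|^2)\,d\nu(\zeta)$ is positive harmonic and quasi-bounded.

*Proof.* (a) We have $|\zeta^*-z|\le(1-|\zeta|)+|\zeta-z|\le\frac32\ell+\frac12\ell=2\ell$ and $1-|\zeta|^2\ge1-|\zeta|\ge\frac\ell2$. So
$$P_{\zeta^*}(z)(1-|\zeta|^2)\ge\frac{\ell}{4\ell^2}\cdot\frac\ell2=\frac18 .$$

(b) The function $w\mapsto\log|1-\bar\zeta w|$ is harmonic in $\mathbb D$, and the mean of $\log|w-\zeta|$ over $|w-z|=R$ is $\log\max(R,|z-\zeta|)$. Hence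
$$M(z,\zeta)=\log\frac{|1-\bar\zeta z|}{\max(R,|z-\zeta|)} .$$
If $|z-\zeta|<R$, write $1-\bar\zeta z=(1-|z|^2)+(\bar z-\bar\zeta)z$. Since $1-|z|^2\le2\ell=4R$, we get $|1-\bar\zeta z|\le5R$, so $M\le\log5\le2=16\cdot\frac18$, and (a) applies. If $|z-\zeta|\ge R$, put $\rho=|z-\zeta|/|1-\bar\zeta z|$. Using $\log t\le t-1$ and $1-\rho^2=\frac{(1-|z|^2)(1-|\zeta|^2)}{|1-\bar\zeta z|^2}$,
$$M=G(z,\zeta)=\tfrac12\log\rho^{-2}\le\frac{1-\rho^2}{2\rho^2}=\frac{(1-|z|^2)(1-|\zeta|^2)}{2|z-\zeta|^2}.$$
Now $\ell=2R\le2|z-\zeta|$, so $1-|\zeta|\le\ell+|z-\zeta|\le3|z-\zeta|$ and $|\zeta^*-z|\le4|z-\zeta|$. Therefore $M\le8P_{\zeta^*}(z)(1-|\zeta|^2)$.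

(c) The function is the Poisson integral of the image of the finite measure $(1-|\zeta|^2)\,d\nu$ under $\zeta\mapsto\zeta^*$. In polar coordinates one sees that this image is absolutely continuous: a null set of directions has null preimage. $\square$

**Lemma 5.** Let $v\ge0$ be smooth and superharmonic in $\mathbb D$, and let $h\ge0$ be its greatest harmonic minorant. There is a quasi-bounded $Q$ such that for all $z$ the mean of $v$ over $|w-z|=(1-|z|)/2$ is at most $h(z)+Q(z)$.

*Proof.* By the Riesz decomposition $v=h+\int G(\cdot,\zeta)\,d\mu(\zeta)$ with $\mu=-\frac1{2\pi}\Delta v\,dA$, where $dA$ is area measure. Evaluating at $0$, and using $1-|\zeta|^2\le\log|\zeta|^{-2}$,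
$$\int(1-|\zeta|^2)\,d\mu\le2\int\log\frac1{|\zeta|}\,d\mu\le2v(0)<\infty .$$
Take means of the decomposition over the circle $|w-z|=(1-|z|)/2$. The mean of $h$ is $h(z)$. By Tonelli and Lemma 4(b), the mean of the potential is at most
$$Q(z):=16\int P_{\zeta^*}(z)(1-|\zeta|^2)\,d\mu(\zeta),$$
which is quasi-bounded by Lemma 4(c), since $\mu$ has a density. $\square$

## 7. The bound for $d_A$ and the proof for $\mathcal N$, $k\ge2$

If $k=m$, almost every $A$ is invertible and $Af$ generates the same ideal as $f$. So let $2\le k<m$. By Section 3 we may assume that $F:\mathbb D\to\mathbb C^m$ is holomorphic with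
$$e^{-H}\le|F|\le1,$$
where $H$ is positive harmonic, and quasi-bounded if $\mathcal A=\mathcal N^+$. The matrix $A$ is random as in Section 5, and we write $P=P_A$, $d=d_A$.

**Step 0. Almost surely $PF$ has no zeros.** This makes $d$ smooth and positive. Consider $\{(z,A):AF(z)=0\}\subset\mathbb D\times\mathbb C^{km}$. Since $F(z)\ne0$, the derivative in the $A$ direction, $B\mapsto BF(z)$, is onto $\mathbb C^k$. So the set is a complex submanifold of dimension $km+1-k<km$. Its projection to $\mathbb C^{km}$ is a smooth image of a manifold of smaller dimension, hence null. So almost surely $AF$ is zero-free and $\operatorname{rank}A=k$. As $\ker P=\ker A$, the function $PF$ is then zero-free, and $d$ is smooth and positive on $\mathbb D$.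

**Step 1. Almost surely $\psi=d^{-1/2}$ has finite weighted energy.** The purpose is to separate the dependence on $A$, which (2) averages out, from a quantity $\tau$ depending on $F$ alone.

Let $\langle\cdot,\cdot\rangle$ be linear in the first variable. Write
$$F'=\lambda F+T,\qquad T\perp F,\qquad\lambda=\frac{\langle F',F\rangle}{|F|^2},\qquad\tau=\frac{|T|}{|F|}.$$
We have $\partial\log|F|^2=\langle F',F\rangle/|F|^2=\lambda$ and, differentiating once more,
$$\Delta\log|F|^2=4\,\frac{|F'|^2|F|^2-|\langle F',F\rangle|^2}{|F|^4}=4\,\frac{(|\lambda|^2|F|^2+|T|^2)|F|^2-|\lambda|^2|F|^4}{|F|^4}=4\tau^2 .$$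
Since $PF'=\lambda PF+PT$, we have $\partial\log|PF|^2=\frac{\langle PF',PF\rangle}{|PF|^2}=\lambda+\frac{\langle PT,PF\rangle}{|PF|^2}$. In the difference $\lambda$ cancels:
$$\partial\log d=\frac12\left(\frac{\langle PF',PF\rangle}{|PF|^2}-\lambda\right)=\frac{\langle PT,PF\rangle}{2|PF|^2}.$$
For a real function $|\nabla u|=2|\partial u|$, so
$$|\nabla\log d|\le\frac{|PT|}{|PF|}\le\frac{|T|}{|PF|}=\frac{\tau}{d}.$$
Since $\nabla\psi=-\frac12d^{-1/2}\nabla\log d$, we get $|\nabla\psi|^2\le\frac14d^{-3}\tau^2$.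

Next, $\tau$ has finite weighted energy. Green's formula on $|z|<r$ for the smooth function $u=\log|F|^2\le0$ reads
$$\int_{|z|<r}\log\frac r{|z|}\,\Delta u\,dA=\int_0^{2\pi}u(re^{it})\,dt-2\pi u(0)\le-2\pi u(0).$$
Letting $r\to1$,
$$\int_{\mathbb D}\log\frac1{|z|}\,4\tau^2\,dA\le2\pi\log\frac1{|F(0)|^2}<\infty .$$
As $\log\frac1{|z|}\ge\frac12(1-|z|^2)$, we obtain $\int_{\mathbb D}(1-|z|^2)\tau^2\,dA<\infty$. By Tonelli and (2),
$$\mathbb E\int_{\mathbb D}(1-|z|^2)|\nabla\psi|^2\,dA\le\frac{C_1}4\int_{\mathbb D}(1-|z|^2)\tau^2\,dA<\infty .$$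
Hence almost surely
$$\int_{\mathbb D}(1-|z|^2)|\nabla\psi|^2\,dA<\infty. \tag{3}$$

**Step 2. Two harmonic functions attached to $A$.** From now on fix $A$ with the properties of Step 0 and (3). We record a bound for the energy of $\psi$ in $D_z$ and a bound for the mean of $\log\frac1d$ on $\partial D_z$. By (3) and Lemma 4(c),
$$H_1(z):=8\int_{\mathbb D}P_{\zeta^*}(z)(1-|\zeta|^2)|\nabla\psi(\zeta)|^2\,dA(\zeta)$$
is positive harmonic and quasi-bounded. By Lemma 4(a) the factor $8P_{\zeta^*}(z)(1-|\zeta|^2)$ is at least $1$ on $D_z$, so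
$$\int_{D_z}|\nabla\psi|^2\,dA\le H_1(z)\qquad(z\in\mathbb D). \tag{4}$$

The function $v=-\log|PF|$ is $\ge0$ because $|PF|\le|F|\le1$, smooth because $PF$ is zero-free, and superharmonic because $PF$ is a holomorphic vector. Let $h$ be its greatest harmonic minorant, let $Q$ be as in Lemma 5, and put $H_2=h+Q$, a positive harmonic function. Since $0\le\log\frac1d=\log|F|-\log|PF|\le v$,
$$\frac1{2\pi}\int_0^{2\pi}\log\frac1d\Big(z+\tfrac{1-|z|}2e^{i\alpha}\Big)\,d\alpha\le H_2(z)\qquad(z\in\mathbb D). \tag{5}$$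

**Step 3. The pointwise bound.** We claim that for all $z\in\mathbb D$
$$\log\frac1{d(z)}\le H(z)+2H_2(z)+31H_1(z)+\log12. \tag{6}$$

Fix $z$, and let $\ell=1-|z|$, $s=d(z)\in(0,1]$, $x=\log\frac2s>0$. If $x\le H(z)$, then $\log\frac1s\le x\le H(z)$ and (6) holds. If $(3s)^{-1/2}<2e^{H_2(z)}$, then $\frac1s<12e^{2H_2(z)}$ and (6) holds. So assume
$$H(z)\le x,\qquad(3s)^{-1/2}\ge2e^{H_2(z)}.$$

*The inner circle: $\psi$ is large on all of it.* For a unit vector $e$ the function $\langle F,e\rangle$ is bounded by $1$, so by Schwarz–Pick $|\langle F'(\zeta),e\rangle|\le\frac1{1-|\zeta|^2}\le\frac1{1-|\zeta|}$. Hence $|F'(\zeta)|\le\frac2\ell$ on $D_z$. Put $r_0=\frac14s|F(z)|\le\frac14$. For $|\zeta-z|=r_0\ell$ we have $|F(\zeta)-F(z)|\le2r_0=\frac12s|F(z)|$, so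
$$|PF(\zeta)|\le s|F(z)|+\tfrac12s|F(z)|=\tfrac32s|F(z)|,\qquad|F(\zeta)|\ge|F(z)|-\tfrac12s|F(z)|\ge\tfrac12|F(z)| .$$
Thus $d(\zeta)\le3s$ and $\psi(\zeta)\ge(3s)^{-1/2}$.

*The outer circle: $\psi$ is moderate on at least half of it.* Let $\mathcal E$ be the set of $\alpha\in[0,2\pi)$ with $\log\frac1d(z+\frac\ell2e^{i\alpha})\le2H_2(z)$. By (5) and Markov's inequality $\mathcal E$ has measure at least $\pi$. (If $H_2(z)=0$, then (5) says that $\log\frac1d=0$ a.e. on the circle, and $\mathcal E$ has full measure.) For $\alpha\in\mathcal E$,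
$$\psi\big(z+\tfrac\ell2e^{i\alpha}\big)\le e^{H_2(z)}\le\tfrac12(3s)^{-1/2}.$$

*Comparing along radii.* For $\alpha\in\mathcal E$ put $\Psi(r)=\psi(z+r\ell e^{i\alpha})$. It drops by at least $\frac12(3s)^{-1/2}$ between $r_0$ and $\frac12$. By Cauchy–Schwarz with weights $r^{-1}$ and $r$,
$$\frac1{12s}\le\Big(\int_{r_0}^{1/2}|\Psi'(r)|\,dr\Big)^2\le\log\frac1{2r_0}\int_{r_0}^{1/2}|\Psi'(r)|^2\,r\,dr .$$
Here the lower bound $|F(z)|\ge e^{-H(z)}$ enters:
$$\log\frac1{2r_0}=\log\frac2{s|F(z)|}\le x+H(z)\le2x .$$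
Since $|\Psi'(r)|\le\ell\,|\nabla\psi(z+r\ell e^{i\alpha})|$ and $\ell^2r\,dr\,d\alpha$ is area measure, integrating over $\alpha\in\mathcal E$ and using (4) gives
$$\frac\pi{12s}\le2x\int_{D_z}|\nabla\psi|^2\,dA\le2xH_1(z).$$
Finally $\frac1s=\frac12e^x\ge\frac14x^2$, so $\frac{\pi x^2}{48}\le2xH_1(z)$, i.e. $x\le\frac{96}\pi H_1(z)\le31H_1(z)$. As $\log\frac1s\le x$, this proves (6).

**Step 4. Conclusion for $\mathcal N$.** We insert (6) into (1). With $\sigma>0$ the smallest singular value of $A$,
$$|AF|\ge\sigma\,d\,|F|\ge\sigma\exp\big(-2H-2H_2-31H_1-\log12\big)\ge e^{-H'},$$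
$$H'=2H+2H_2+31H_1+\log12+\log^+\frac1\sigma .$$
$H'$ is positive harmonic, so by Proposition 3 the tuple $AF$ is unimodular in $\mathcal N$. This holds for a.e. $A$.

## 8. The case of $\mathcal N^+$: no singular mass in the minorant

Now $H$ is quasi-bounded, and we want $H'$ to be quasi-bounded for a.e. $A$. The functions $H$, $H_1$, $Q$ and constants are. Since $H_2=h+Q$, it remains to show that $h$, the greatest harmonic minorant of $v=-\log|PF|$, is quasi-bounded for a.e. $A$. The tool is the second moment in (2): bounded $L^2$ means on circles exclude a singular part.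

Let $r_j\uparrow1$. By (2) and Tonelli,
$$\mathbb E\int_0^{2\pi}\log^2\frac1{d_A(r_je^{it})}\,\frac{dt}{2\pi}=C_2\quad\text{for all }j .$$
By Fatou's lemma the lower limit in $j$ of the inner integrals has expectation at most $C_2$, so it is finite almost surely. For such $A$ there is a subsequence along which $w_j(t)=\log\frac1{d_A(r_je^{it})}\ge0$ is bounded in $L^2$ and, after passing to a further subsequence, converges weakly in $L^2$ to some $w\ge0$.

On the other hand
$$h\le v=\log\frac1d-\log|F|\le\log\frac1d+H ,$$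
so the harmonic function $h-H$ is at most $w_j$ on the circle $|z|=r_j$. For fixed $z$ and $r_j>|z|$, the value $(h-H)(z)$ is therefore at most the Poisson integral of $w_j$ for the disc $|z|<r_j$, evaluated at $z$. The Poisson kernels of these discs at $z$ converge uniformly in $t$ to $P_{e^{it}}(z)$, and $w_j\to w$ weakly. So in the limit
$$0\le h(z)\le H(z)+P[w](z),$$
with $P[w]$ the Poisson integral of $w$. The right side is quasi-bounded, hence so is $h$. Thus $H'$ in Step 4 is quasi-bounded, and $AF$ is unimodular in $\mathcal N^+$ by Proposition 3. This proves Theorem 2 for $k\ge2$. $\square$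

## 9. A unimodular pair that cannot be reduced

For $k=1$ we build $f_1,f_2$ so that $f_1+hf_2$ is forced to change sign between two points so close together that a unit of $\mathcal N$ cannot do so. At the zeros of $f_2$ the function $f_1+hf_2$ equals $f_1$, whatever $h$ is. So we place two zeros of $f_2$ on either side of each zero of $f_1$. Their distance has to be small enough for the contradiction, but not so small that unimodularity is lost; a power of the distance to the circle serves both ends.

**Construction.** Let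
$$a_k=1-4^{-k},\qquad r_k=4^{-3k}=(1-a_k)^3,\qquad z_k^\pm=\frac{a_k\pm r_k}{1\pm a_kr_k}\qquad(k\ge1).$$
The inverse of $z\mapsto\frac{z-a_k}{1-a_kz}$ is $w\mapsto\frac{w+a_k}{1+a_kw}$, so $\frac{z_k^\pm-a_k}{1-a_kz_k^\pm}=\pm r_k$. In particular $\rho(a_k,z_k^\pm)=r_k$, where $\rho$ is the pseudohyperbolic metric. Also
$$1-z_k^\pm=(1-a_k)\frac{1\mp r_k}{1\pm a_kr_k},$$
which, since $r_k\le\frac1{64}$, lies between $\frac{63}{65}(1-a_k)$ and $\frac{65}{63}(1-a_k)$. All these points are in $(0,1)$.

**The three sequences are uniformly separated.** Let $(w_k)$ be one of the sequences $(a_k),(z_k^+),(z_k^-)$. Then $\frac{1-w_{k+1}}{1-w_k}\le\frac14\big(\frac{65}{63}\big)^2<\frac12$. For $j<k$ put $X=1-w_j$ and $Y=1-w_k$, so $Y\le2^{-(k-j)}X$ and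
$$\rho(w_j,w_k)=\frac{X-Y}{X+Y-XY}\ge\frac{1-Y/X}{1+Y/X}\ge\frac{1-2^{-(k-j)}}{1+2^{-(k-j)}} .$$
Hence for every $k$
$$\prod_{j\ne k}\rho(w_j,w_k)\ge\delta:=\prod_{n\ge1}\left(\frac{1-2^{-n}}{1+2^{-n}}\right)^2\in(0,1).$$
Dropping terms of the sequence only increases these products. Choose $k_0$ with $r_k\le\delta/4$ for $k\ge k_0$, keep only $k\ge k_0$, and set
$$f_1=\prod_{k\ge k_0}\frac{a_k-z}{1-a_kz},\qquad f_2=\text{the Blaschke product with zeros }z_k^\pm,\ k\ge k_0 .$$
Then $|f_2|=|B^+B^-|$, where $B^\pm$ is the Blaschke product of $(z_k^\pm)$.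

**A local lower bound.** Let $B$ be the Blaschke product of one of the three sequences, and $q$ the quotient of $B$ by its factor at $w_k$. Then $|q(w_k)|\ge\delta$. We claim
$$|q(z)|\ge\tfrac\delta2\quad\text{whenever }\rho(z,w_k)\le\tfrac\delta2. \tag{7}$$
For $a,b\in\mathbb D$, the formula $1-\rho(a,b)^2=\frac{(1-|a|^2)(1-|b|^2)}{|1-\bar ab|^2}$ and $|1-\bar ab|\ge1-|a||b|$ give $\rho(|a|,|b|)\le\rho(a,b)$. With Schwarz–Pick,
$$|q(w_k)|-|q(z)|\le\rho\big(q(z),q(w_k)\big)\big(1-|q(z)||q(w_k)|\big)\le\rho(z,w_k)\le\tfrac\delta2 ,$$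
and (7) follows.

**The pair is unimodular in $\mathcal N^+$.** We bound $|f_1|+|f_2|$ below, near and away from the points $a_k$. Let $L(z)=\log\left|\frac2{1-z}\right|$, which is positive harmonic. It is quasi-bounded: for $r<1$ the function $L_r(z)=\log\left|\frac2{1-rz}\right|$ is the Poisson integral of its continuous boundary values. Since $|1-e^{it}|\le|1-re^{it}|+(1-r)\le2|1-re^{it}|$, these are between $0$ and $\log\frac4{|1-e^{it}|}\in L^1$. Dominated convergence as $r\to1$ shows that $L$ is the Poisson integral of $\log\left|\frac2{1-e^{it}}\right|$.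

*(i) Suppose $\rho(z,a_k)\le\delta/4$ for some $k\ge k_0$.* Then $\rho(z,z_k^\pm)\le\frac\delta4+r_k\le\frac\delta2$. By (7) applied to the three sequences,
$$|f_1(z)|\ge\tfrac\delta2\,\rho(z,a_k),\qquad|f_2(z)|\ge\tfrac{\delta^2}4\,\rho(z,z_k^+)\rho(z,z_k^-).$$
If $\rho(z,a_k)\ge\frac{r_k}2$, the first is at least $\frac{\delta r_k}4$. Otherwise $\rho(z,z_k^\pm)\ge r_k-\frac{r_k}2=\frac{r_k}2$, and the second is at least $\frac{\delta^2r_k^2}{16}$. In both cases $|f_1|+|f_2|\ge\frac{\delta^2r_k^2}{16}$. By Harnack, since $\rho(z,a_k)\le\frac14$,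
$$L(z)\ge\frac{1-1/4}{1+1/4}L(a_k)=\tfrac35L(a_k)\ge\tfrac35\log\frac1{1-a_k},$$
so $\log r_k^{-2}=6\log\frac1{1-a_k}\le10L(z)$. Hence $|f_1|+|f_2|\ge\frac{\delta^2}{16}e^{-10L}$ at such $z$.

*(ii) Suppose $\rho(z,a_k)\ge\delta/4$ for all $k\ge k_0$.* Writing $\rho=\rho(z,a_k)$, we have $\log\rho^{-2}\le\frac{1-\rho^2}{\rho^2}\le\frac{16}{\delta^2}(1-\rho^2)$. Put $t=1-|z|$ and $x_k=4^{-k}=1-a_k$. Then $|1-a_kz|\ge1-a_k|z|\ge\max(t,x_k)$, so
$$\sum_{k}\big(1-\rho(z,a_k)^2\big)=\sum_k\frac{(1-|z|^2)(1-a_k^2)}{|1-a_kz|^2}\le4\sum_k\frac{t\,x_k}{\max(t,x_k)^2}=4\sum_k\min\Big(\frac t{x_k},\frac{x_k}t\Big)\le\frac{32}3 .$$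
For the last inequality, the terms with $x_k\ge t$ and those with $x_k<t$ are each dominated by the geometric series $1+\frac14+\frac1{16}+\cdots=\frac43$. Summing $\log\rho^{-2}$ gives $\log|f_1(z)|^{-2}\le\frac{16}{\delta^2}\cdot\frac{32}3$, so $|f_1(z)|$ is bounded below by a positive constant.

Together, $|f_1|+|f_2|\ge e^{-10L-C}$ on $\mathbb D$ with a constant $C\ge0$. As $|F|\ge\frac1{\sqrt2}(|f_1|+|f_2|)$ for $F=(f_1,f_2)$, Proposition 3 shows that $(f_1,f_2)$ is unimodular in $\mathcal N^+$, hence also in $\mathcal N$.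

**The pair is not reducible in $\mathcal N$.** Suppose $u=f_1+hf_2$ is a unit of $\mathcal N$ with $h\in\mathcal N$. We compare $u(z_k^+)$ and $u(z_k^-)$ in two ways.

*A unit is almost constant between $z_k^-$ and $z_k^+$.* The function $u$ is zero-free, so $u=e^g$. Since $u,1/u\in\mathcal N$, there is a positive harmonic $U$ with $|\operatorname{Re}g|=\log^+|u|+\log^+|1/u|\le U$. By Harnack $|\operatorname{Re}g(z)|\le U(0)\frac{1+|z|}{1-|z|}\le\frac{2U(0)}{1-|z|}$. From $|g'(z)|\le\frac2R\sup_{|\zeta-z|<R}|\operatorname{Re}g(\zeta)|$ with $R=\frac{1-|z|}2$ (on that disc $1-|\zeta|\ge\frac{1-|z|}2$),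
$$|g'(z)|\le\frac4{1-|z|}\cdot\frac{4U(0)}{1-|z|}=\frac K{(1-|z|)^2},\qquad K=16U(0).$$
Next,
$$z_k^+-z_k^-=\frac{(a_k+r_k)(1-a_kr_k)-(a_k-r_k)(1+a_kr_k)}{1-a_k^2r_k^2}=\frac{2r_k(1-a_k^2)}{1-a_k^2r_k^2}\le5r_k(1-a_k),$$
since $1-a_k^2\le2(1-a_k)$ and $r_k\le\frac1{64}$. On the segment $[z_k^-,z_k^+]$ we have $1-|z|\ge1-z_k^+\ge\frac{63}{65}(1-a_k)$. Therefore
$$|g(z_k^+)-g(z_k^-)|\le5r_k(1-a_k)\cdot\frac{K(65/63)^2}{(1-a_k)^2}\le\frac{6Kr_k}{1-a_k}=6K(1-a_k)^2\to0,$$
and so $u(z_k^+)/u(z_k^-)\to1$.

*But $u$ changes sign.* Since $f_2(z_k^\pm)=0$,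
$$u(z_k^\pm)=f_1(z_k^\pm)=\mp r_k\,q_k(z_k^\pm),$$
where $q_k$ is $f_1$ divided by its $k$-th factor. As $\rho(z_k^\pm,a_k)=r_k\le\frac\delta4$, (7) gives $|q_k(z_k^\pm)|\ge\frac\delta2$. By Schwarz–Pick and $|a-b|=\rho(a,b)|1-\bar ab|\le2\rho(a,b)$,
$$|q_k(z_k^+)-q_k(z_k^-)|\le2\rho(z_k^+,z_k^-)\le2(r_k+r_k)=4r_k\to0 .$$
So $q_k(z_k^+)/q_k(z_k^-)\to1$ and $u(z_k^+)/u(z_k^-)\to-1$, a contradiction. Hence $f_1+hf_2$ is not a unit of $\mathcal N$ for any $h\in\mathcal N$, and a fortiori, for $h\in\mathcal N^+$, never a unit of $\mathcal N^+$.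

For a constant matrix $A=(\alpha,\beta)$ with $\alpha\ne0$, we have $\alpha f_1+\beta f_2=\alpha\big(f_1+\frac\beta\alpha f_2\big)$, which is not a unit. So for this pair the $1$-tuple $Af$ fails to be unimodular for a.e. $A$, and the first assertion of Theorem 2 is false for $k=1$. This completes the proof of Theorem 2. By the deduction in Section 2, Theorem 1 follows: the stable rank of $\mathcal N$ is exactly $2$, and so is that of $\mathcal N^+$. $\blacksquare$
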